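\title{Weakly mixing interval exchanges that are neither rigid nor mildly mixing}

\begin{abstract}
We construct explicit exchanges of at most ten intervals that are weakly mixing, not rigid, and not mildly mixing. They are two-point extensions of rigid weakly mixing maps, which are built as towers over a badly approximable rotation by $\alpha$. Within the family considered, the three properties hold together exactly when the width $\beta$ of the tower satisfies $\liminf_{|n|\to\infty}|n|\,\|n\alpha-\beta\|=0$, a condition met by almost every $\beta$ and by a residual set of $\beta$.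
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Rigidity and two kinds of mixing}

An \emph{exchange of $k$ intervals} is given by a positive vector $(\ell_1,\dots,\ell_k)$ with $\sum_i\ell_i=1$ and a permutation $\pi$ of $k$ letters: the interval $[0,1)$ is partitioned into $k$ half-open subintervals of lengths $\ell_1,\dots,\ell_k$, and these are rearranged by translations according to $\pi$. Such a map preserves Lebesgue measure, and all properties below refer to this measure.

Let $T$ be an invertible measure-preserving transformation of a probability space $(X,\mathcal B,\mu)$. A set $A\in\mathcal B$ is \emph{rigid along} a sequence $q_n\to\infty$ if $\mu(T^{q_n}A\,\triangle\,A)\to0$.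
\begin{itemize}
\item $T$ is \emph{weakly mixing} if every measurable $G$ with $G\circ T=\lambda G$ for some $\lambda\in\mathbb C$ is almost everywhere constant. With $\lambda=1$ this contains ergodicity.
\item $T$ is \emph{rigid} if there is a sequence $q_n\to\infty$ along which every $A\in\mathcal B$ is rigid.
\item $T$ is \emph{mildly mixing} if it has no nontrivial rigid factor: there is no $T$-invariant sub-$\sigma$-algebra of $\mathcal B$ that contains a set $A$ with $0<\mu(A)<1$ and on which $T$ is rigid. Equivalently, no set $A$ with $0<\mu(A)<1$ is rigid along any sequence.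
\end{itemize}
The two forms of the last definition agree because the sets rigid along a fixed sequence form a $T$-invariant family closed under complements, finite unions and limits in the metric $\mu(A\,\triangle\,A')$, hence a $\sigma$-algebra. We use the second form.

Mild mixing implies weak mixing, and a rigid system is not mildly mixing. A weakly mixing map of the interval therefore falls into exactly one of three classes: at suitable times all sets return almost to their places (rigid), no nontrivial set ever does (mildly mixing), or some do but no sequence of times serves all of them. The following question comes from Ferenczi and Hubert \cite{FH}.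

\begin{quote}
\emph{Do there exist interval exchanges that are weakly mixing, not rigid, and not mildly mixing?}
\end{quote}

An exchange of two intervals is a rotation $x\mapsto x+\alpha \bmod 1$; it is rigid, and $e^{2\pi ix}$ is an eigenfunction, so it is not weakly mixing. Among general systems the third class is reached by products: if $T$ is rigid and weakly mixing and $U$ is mildly mixing, both on intervals, then $T\times U$ is weakly mixing, has the rigid factor $T$, and is not rigid since its factor $U$ is not. But a product lives on a square. A construction that stays among interval exchanges is the finite extension: take two copies of the interval, apply an exchange $T$, and switch copies according to a piecewise constant rule.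

One might guess that such an extension $S$ of a rigid $T$ is again rigid. If $T^r$ is close to the identity, then $S^r(z,e)=(T^rz,e+\psi(z))$ with $e,\psi(z)\in\mathbb Z/2$, so $S^{2r}(z,e)=(T^{2r}z,\,e+\psi(z)+\psi(T^rz))$, and $\psi(z)+\psi(T^rz)=0$ as soon as $\psi$ does not distinguish the nearby points $z$ and $T^rz$. The guess overlooks that $\psi$ depends on $r$ and has on the order of $r$ jumps. Over a badly approximable rotation the displacement made by $T^r$ is never small compared with the distance between these jumps, and the guess fails.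

\subsection{The family of maps}

Let $\mathbb T=\mathbb R/\mathbb Z$, identified with $[0,1)$; let $\|\cdot\|$ be the distance to $0$ in $\mathbb T$, $\{\cdot\}$ the fractional part, and $|E|$ the Lebesgue measure of $E\subseteq\mathbb T$. Fix an irrational $\alpha$ (only $\alpha\bmod1$ matters, and we take $\alpha\in(0,1)$), a number $\gamma\in(0,1)$, and $c\in(0,\frac12]$ such that
\begin{align}
|n|\,\|n\alpha\|&\ge c\qquad(n\in\mathbb Z\setminus\{0\}),\label{eq:alpha}\\
\max(1,|n|)\,\|n\alpha-\gamma\|&\ge c\qquad(n\in\mathbb Z).\label{eq:gamma}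
\end{align}
A number $\alpha$ satisfying \eqref{eq:alpha} for some $c>0$ is called \emph{badly approximable}. For any such $\alpha$ one may take $\gamma=\frac12$: if \eqref{eq:alpha} holds with a constant $c_0\le\frac12$, then $\|n\alpha-\frac12\|\ge\frac12\|2n\alpha\|\ge c_0/(4|n|)$ for $n\ne0$, so both conditions hold with $c=c_0/4$.

Let $\beta\in(0,1)$ and put
\[
f=1+\mathbf 1_{[0,\beta)},\qquad \varphi=\mathbf 1_{[0,\gamma)}\in\mathbb Z/2,\qquad L(\beta)=\liminf_{|n|\to\infty}|n|\,\|n\alpha-\beta\|.
\]
The \emph{tower} is $X=\{(x,i):x\in\mathbb T,\ 0\le i<f(x)\}$, with ground floor $i=0$ and upper floor $i=1$ over $[0,\beta)$, and with the map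
\[
T(x,i)=(x,i+1)\ \text{ if } i+1<f(x),\qquad T(x,f(x)-1)=(x+\alpha,0).
\]
Its \emph{two-point extension} acts on $Z=X\times\mathbb Z/2$, whose two copies of $X$ we call sheets:
\[
S(x,i,e)=(x,i+1,e)\ \text{ if } i+1<f(x),\qquad S(x,f(x)-1,e)=(x+\alpha,0,e+\varphi(x)).
\]
Thus $T$ follows the rotation $Rx=x+\alpha$ but waits one extra step over $[0,\beta)$, and $S$ also changes sheet each time it leaves a point of $[0,\gamma)$. Both maps are bijections, since a point $(y,0,e)$ has the unique preimage $(x,f(x)-1,e-\varphi(x))$ with $x=y-\alpha$. We write $\nu$ for normalized Lebesgue measure on $Z$ and on $X$. The projection $(x,i,e)\mapsto(x,i)$ preserves measure and carries $S$ to $T$, so $T$ is a factor of $S$: rigid sets and eigenfunctions of $T$ lift to $S$.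

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.8,yscale=1.2]
\foreach \e/\s in {0/0,1/1.25}{
\begin{scope}[shift={(\s,0)}]
\draw (0,0)--(0.28,0); \draw (0.72,0)--(1,0);
\draw[line width=1.8pt] (0.28,0)--(0.72,0);
\draw[line width=1.8pt] (0,1)--(0.28,1);
\draw[->] (0.14,0.15)--(0.14,0.85);
\foreach \p/\q in {0/$0$,0.28/$\beta$,0.5/$1-\alpha$,0.72/$\gamma$,1/$1$}
\draw (\p,0.08)--(\p,-0.08) node[below]{\small\q};
\draw (0,0.92)--(0,1.08); \draw (0.28,0.92)--(0.28,1.08);
\node at (0.72,0.9) {\small sheet $e=\e$};
\end{scope}}
\end{tikzpicture}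
\caption{The space $Z$ when $\beta<1-\alpha<\gamma$. Each sheet has a ground floor $[0,1)$ and an upper floor $[0,\beta)$ and is cut into five pieces. The piece $[0,\beta)$ of the ground floor moves up (arrow). Every other point moves from $x$ to $x+\alpha$ on a ground floor: that of the other sheet for the thick pieces ($x<\gamma$), that of the same sheet for $[\gamma,1)$.}
\label{fig:Z}
\end{figure}

The map $S$ is an exchange of at most ten intervals. Lay the four intervals $[0,1)\times\{0\}\times\{e\}$ and $[0,\beta)\times\{1\}\times\{e\}$ side by side and divide lengths by $2(1+\beta)$. On each sheet (Figure~\ref{fig:Z}) one piece moves up; the upper floor $[0,\beta)$ and the part $[\beta,1)$ of the ground floor need to be cut only at $1-\alpha$ and $\gamma$, which gives at most four more pieces; and $S$ is a translation on each piece.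

\subsection{Results}

The first theorem answers the question positively. Put
\[
\mathcal E=(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z).
\]

\begin{theorem}\label{thm:A}
Let $\alpha,\gamma$ satisfy \eqref{eq:alpha} and \eqref{eq:gamma}, and let $\beta\in(0,1)$. If $L(\beta)=0$, then $S$ is weakly mixing, not rigid, and not mildly mixing; its factor $T$ is rigid. For fixed $\alpha$, the condition $L(\beta)=0$ holds for Lebesgue almost every $\beta$ and for a residual set of $\beta$.
\end{theorem}

An explicit instance is $\alpha=\frac{\sqrt5-1}2$, $\gamma=\frac12$, $\beta=\sum_{i\ge1}\alpha^{2\cdot i!+1}$ (Example~\ref{ex:golden}). Within the family, the condition on $\beta$ is sharp.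

\begin{theorem}\label{thm:B}
Let $\alpha,\gamma$ satisfy \eqref{eq:alpha} and \eqref{eq:gamma}, and let $\beta\in(0,1)$ be arbitrary.
\begin{itemize}
\item[(i)] $S$ is never rigid.
\item[(ii)] $S$ is weakly mixing, not rigid, and not mildly mixing if and only if $L(\beta)=0$.
\item[(iii)] If $\beta\notin\mathcal E$, then $S$ is weakly mixing; it is mildly mixing if and only if $L(\beta)>0$.
\end{itemize}
\end{theorem}

Conditions \eqref{eq:alpha} and \eqref{eq:gamma} are assumed throughout. Section~\ref{sec:models} treats two degenerate cases in which the roles of $\gamma$ and of $\beta$ can be seen separately. Section~\ref{sec:dioph} collects the Diophantine facts. Sections~\ref{sec:tower}--\ref{sec:mild} prove four independent statements (rigidity of $T$, weak mixing of $S$, non-rigidity of $S$, mild mixing of $S$ when $L(\beta)>0$), and Section~\ref{sec:proofs} assembles them.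

\section{Two model cases}\label{sec:models}

For a function $u$ on $\mathbb T$ and $k\ge0$ let $u^{(k)}(x)=\sum_{0\le j<k}u(x+j\alpha)$; for $u$ with values in the unit circle, $u^{(k)}$ denotes the corresponding product.

\subsection{Two sheets, no tower}

Remove the upper floor and consider $S_0(x,e)=(x+\alpha,e+\varphi(x))$ on $\mathbb T\times\mathbb Z/2$ with normalized measure $\nu_0$.

\begin{proposition}\label{prop:model}
Let $A=\mathbb T\times\{0\}$. Then $\nu_0(S_0^hA\,\triangle\,A)\ge c$ for every $h\ge1$.
\end{proposition}

\begin{proof}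
Since $S_0^h(x,e)=(x+h\alpha,e+\varphi^{(h)}(x))$, the set $A\,\triangle\,S_0^{-h}A$ consists of the points $(x,e)$ with $\varphi^{(h)}(x)=1$ in $\mathbb Z/2$. The summand $\varphi(x+j\alpha)$ jumps exactly at $x=-j\alpha$ and $x=\gamma-j\alpha$. For $0\le j<h$ these are $2h$ points, and by \eqref{eq:alpha} and \eqref{eq:gamma} any two of them are at distance at least $c/h$. So exactly one summand jumps at each of them, the value of $\varphi^{(h)}$ alternates along the $2h$ arcs that they bound, and it equals $1$ on $h$ arcs of length at least $c/h$.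
\end{proof}

So $S_0$ is not rigid although its factor $R$ is, and the proposition applied to $2h$ shows that $\varphi^{(h)}+\varphi^{(h)}\circ R^h=\varphi^{(2h)}$ is nonzero on a set of measure at least $c$: this is the failure of the guess made in Section~\ref{sec:intro}. The only defect of $S_0$ is the eigenfunction $e^{2\pi ix}$. The tower is inserted to destroy the eigenfunctions of the rotation while keeping its rigidity.

\subsection{A tower that is a rotation}

For $b\in[0,1)$, checking the cases $x<b$ and $x\ge b$ gives
\begin{equation}\label{eq:frac}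
\mathbf 1_{[0,b)}(x)=b+\{x-b\}-\{x\}.
\end{equation}
Take $\beta=\alpha$ and define $\Phi(x,i)=i-\{x-\alpha\}$. On the ground floor $\Phi$ maps $[\alpha,1)$ onto $(\alpha-1,0]$ and $[0,\alpha)$ onto $(-1,\alpha-1]$, and it maps the upper floor onto $(0,\alpha]$; so it is a measure-preserving bijection of $X$ onto the circle $\mathbb R/(1+\alpha)\mathbb Z$. A step up adds $1$ to $\Phi$, and at the top of the tower \eqref{eq:frac} gives
\[
\Phi(x,f(x)-1)+1=f(x)-\{x-\alpha\}=1+\alpha-\{x\}\equiv\Phi(x+\alpha,0).
\]
Hence $T$ is the rotation by $1$ on a circle of length $1+\alpha$: rigid, but not weakly mixing.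

This suggests the choice of $\beta$. It should be so close to infinitely many points $n\alpha$ that, at the corresponding scales, $T$ cannot be told from such a degenerate tower and is rigid; this is the meaning of $L(\beta)=0$. It should not lie on the orbit of $0$, so that at other scales the jumps of $f$ at $0$ and at $\beta$ do not cancel and eigenfunctions are excluded.

\section{Diophantine preliminaries}\label{sec:dioph}

\subsection{Returns to the ground floor}

From $S^{f(x)}(x,0,e)=(x+\alpha,0,e+\varphi(x))$ and induction on $j\ge0$,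
\begin{equation}\label{eq:return}
S^{f^{(j)}(x)}(x,0,e)=\bigl(x+j\alpha,\,0,\,e+\varphi^{(j)}(x)\bigr),
\end{equation}
and these are all the visits of the forward orbit to the ground floor. Since $j\le f^{(j)}\le2j$, it follows that
\begin{equation}\label{eq:shift}
S^m(y,0,e)=(y',0,e'),\ m\ne0\quad\Longrightarrow\quad y'=y+l\alpha\ \text{ with } 1\le|l|\le|m|;
\end{equation}
for $m<0$ exchange the two points.

\subsection{Orbits of short arcs}

Let $p_m/q_m$ be the convergents of the continued fraction of $\alpha$. We use the standard facts that $p_m$ and $q_m$ are coprime, that $1=q_0\le q_1<q_2<\cdots$, and that $|\alpha-p_m/q_m|<1/(q_mq_{m+1})$. Thus $\|q_m\alpha\|<1/q_{m+1}$, and \eqref{eq:alpha} gives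
\begin{equation}\label{eq:growth}
q_{m+1}<q_m/c .
\end{equation}
The next two lemmas say that for an arc of length $\delta$ the natural time scale is $1/\delta$, from above and from below.

\begin{lemma}\label{lem:fill}
For every open arc $J$ of length $\delta\in(0,1)$ and every $x\in\mathbb T$ there are integers $j,j'$ with $0\le j,j'<3/(c\delta)$, $x-j\alpha\in J$ and $x+j'\alpha\in J$.
\end{lemma}

\begin{proof}
Take the least $m$ with $q_m\ge3/\delta$; then $m\ge1$, and $q_m<q_{m-1}/c<3/(c\delta)$ by \eqref{eq:growth}. Write $q=q_m$, $p=p_m$. The points $jp/q$, $0\le j<q$, are all the multiples of $1/q$ in $\mathbb T$, and $|j\alpha-jp/q|<1/q$. The points of $J$ at distance at least $1/q$ from both ends form a closed arc of length at least $1/q$, which contains some $x-jp/q$ and some $x+j'p/q$. Then $x-j\alpha$ and $x+j'\alpha$ lie in $J$.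
\end{proof}

The functions $f$ and $\varphi$ jump only at $0,\beta,\gamma$. We say that an open arc $J$ \emph{hits} $d\in\{0,\beta,\gamma\}$ \emph{at time} $j\ge0$ if $d\in J+j\alpha$, that is, $d-j\alpha\in J$. One part of the next lemma uses the analogue of \eqref{eq:gamma} for $\beta$, which is assumed only in Section~\ref{sec:mild}:
\begin{equation}\label{eq:beta}
\max(1,|n|)\,\|n\alpha-\beta\|\ge c\qquad(n\in\mathbb Z).
\end{equation}

\begin{lemma}\label{lem:hits}
Let $J$ be an open arc of length $\delta<c$.
\begin{itemize}
\item[(a)] If $J$ hits the same $d$ at times $j\ne j'$, then $|j-j'|>c/\delta$.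
\item[(b)] If $J$ hits $0$ at time $j$ and $\gamma$ at time $j'$, then $|j-j'|>c/\delta$.
\item[(c)] If \eqref{eq:beta} holds and $J$ hits $0$ at time $j$ and $\beta$ at time $j'$, then $|j-j'|>c/\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
Two points of $J$ are at distance less than $\delta$. In (a) this gives $\|(j-j')\alpha\|<\delta$, and \eqref{eq:alpha} applies. In (b) it gives $\|(j'-j)\alpha-\gamma\|<\delta$, so $\max(1,|j-j'|)>c/\delta>1$ by \eqref{eq:gamma}. Part (c) is (b) with $\beta$ and \eqref{eq:beta} in place of $\gamma$ and \eqref{eq:gamma}.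
\end{proof}

Let $\Lambda=\{0,\beta,\gamma\}+\mathbb Z\alpha\subset\mathbb T$, a countable $R$-invariant set. If the endpoints $x,x'$ of $J$ avoid $\Lambda$, then $f(x+j\alpha)=f(x'+j\alpha)$ unless $J$ hits $0$ or $\beta$ at time $j$; and since $0$ and $\gamma$ are never hit together by (b), $\varphi(x+j\alpha)\ne\varphi(x'+j\alpha)$ if and only if $J$ hits $0$ or $\gamma$ at time $j$.

\subsection{The condition $L(\beta)=0$}

\begin{lemma}\label{lem:exc}
If $\beta\in\mathcal E$, then $L(\beta)\ge c$. Hence $L(\beta)=0$ implies $\beta\notin\mathcal E$.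
\end{lemma}

\begin{proof}
If $\beta=k\alpha$ or $\beta=\gamma+k\alpha$ in $\mathbb T$, then \eqref{eq:alpha} or \eqref{eq:gamma} gives $|n|\,\|n\alpha-\beta\|\ge c|n|/|n-k|$ for $n\ne k$.
\end{proof}

\begin{proposition}\label{prop:size}
The set $\{\beta:L(\beta)>0\}$ is Lebesgue null and meager.
\end{proposition}

\begin{proof}
The set is contained in the union over integers $k,n_0\ge1$ of the closed sets $P_{1/k,n_0}$, where
\[
P_{\varepsilon,n_0}=\{\beta\in\mathbb T:\ |n|\,\|n\alpha-\beta\|\ge\varepsilon\ \text{ for all } |n|\ge n_0\}.
\]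
Let $I$ be an arc of length $r\le1/(cn_0)$, $r<1$. By Lemma~\ref{lem:fill} with $x=n_0\alpha$, the open middle third of $I$ contains a point $n\alpha$ with $n_0\le n<n_0+9/(cr)\le10/(cr)$. The open arc about $n\alpha$ of radius $\min(\varepsilon cr/10,\,r/3)$ lies in $I$, and its points $\beta$ satisfy $n\|n\alpha-\beta\|<\varepsilon$. So $P_{\varepsilon,n_0}$ misses a proportion at least $2\min(\varepsilon c/10,1/3)$ of every short arc and has no point of density $1$. By Lebesgue's density theorem it is null, and a closed null set is nowhere dense.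
\end{proof}

\begin{example}\label{ex:golden}
Let $\alpha=\frac{\sqrt5-1}2$, so that $\alpha^2=1-\alpha$, and let $\alpha'=\alpha-\sqrt5$ be the other root of $t^2+t-1$. If $n\neq0$ and $p$ is the integer nearest to $n\alpha$, then $(p-n\alpha)(p-n\alpha')=p^2+pn-n^2$ is a nonzero integer and $|p-n\alpha'|\le\frac12+\sqrt5|n|\le3|n|$; so $\alpha$ is badly approximable and $\gamma=\frac12$ is admissible. Let $m_i=2\cdot i!+1$ and $\beta=\sum_{i\ge1}\alpha^{m_i}$. The $m_i$ are distinct odd numbers $\ge3$, so $0<\beta<\alpha^3/(1-\alpha^2)=\alpha^2<1$. The Fibonacci numbers ($F_0=0$, $F_1=1$) satisfy $F_m\alpha-F_{m-1}=(-1)^{m+1}\alpha^m$ and $F_m\le\alpha^{-m}$, by induction from $\alpha^2=1-\alpha$. Hence $F_m\alpha=\alpha^m$ in $\mathbb T$ for odd $m$. With $N_i=\sum_{l\le i}F_{m_l}$ and $1/(1-\alpha)=\alpha^{-2}<3$,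
\[
N_i\le3\alpha^{-m_i},\qquad \|N_i\alpha-\beta\|\le\sum_{l>i}\alpha^{m_l}\le3\alpha^{m_{i+1}},
\]
so $N_i\|N_i\alpha-\beta\|\le9\alpha^{m_{i+1}-m_i}\to0$ and $L(\beta)=0$.
\end{example}

\begin{example}\label{ex:third}
Let $\gamma=\frac12$ and $\beta=\frac13$. Then $\|n\alpha-\frac13\|\ge\frac13\|3n\alpha\|\ge c/(9|n|)$, so $L(\beta)>0$; and $\beta\notin\mathcal E$ because $\alpha$ is irrational and neither $\frac13$ nor $\frac13-\frac12$ is an integer. By Theorem~\ref{thm:B}(iii) this $S$ is mildly mixing, so both alternatives in that statement occur.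
\end{example}

\section{The tower: eigenfunctions and rigidity}\label{sec:tower}

In the second model case the function $\{x-\alpha\}$ absorbed the variation of $f$. The same happens for any interval whose length lies on the orbit of $0$. For $n\ne0$ put
\[
H_n(x)=\sum_{l=1}^{n}\{x-l\alpha\}\quad(n>0),\qquad H_n(x)=-\sum_{l=0}^{|n|-1}\{x+l\alpha\}\quad(n<0).
\]

\begin{lemma}\label{lem:cob}
Let $n\neq0$ and $b=\{n\alpha\}$. Then $\mathbf 1_{[0,b)}=b+H_n-H_n\circ R$. Moreover, for $|s|<\frac12$ we have $H_n(x+s)-H_n(x)=ns$ off a set of measure at most $|n|\,|s|$.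
\end{lemma}

\begin{proof}
For either sign of $n$ the sums telescope to $H_n(x)-H_n(x+\alpha)=\{x-n\alpha\}-\{x\}$, and \eqref{eq:frac} gives the first claim. For the second, $\{y+s\}=\{y\}+s$ off an arc of length $|s|$; apply this to each of the $|n|$ terms.
\end{proof}

\begin{proposition}\label{prop:notwm}
If $\beta\in\mathbb Z\alpha+\mathbb Z$, then $T$ and $S$ are not weakly mixing.
\end{proposition}

\begin{proof}
Write $\beta=\{n\alpha\}$; here $n\ne0$, and $f=1+\beta+H_n-H_n\circ R$. Let $\lambda=e^{2\pi i/(1+\beta)}\ne1$ and $g=e^{-2\pi iH_n/(1+\beta)}$. Then $g(x+\alpha)/g(x)=e^{2\pi i(f(x)-1-\beta)/(1+\beta)}=\lambda^{f(x)}$. The function $G$ equal to $g(x)$ at $(x,0)$ and to $\lambda g(x)$ at $(x,1)$ is multiplied by $\lambda$ in a step up, and at the top $G(x+\alpha,0)=\lambda^{f(x)}g(x)=\lambda G(x,f(x)-1)$. So $G\circ T=\lambda G$ with $|G|=1$ and $\lambda\ne1$, and $G$ is not constant. It lifts to $S$.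
\end{proof}

\begin{proposition}\label{prop:rigid}
If $L(\beta)=0$, then $T$ is rigid and $S$ is not mildly mixing.
\end{proposition}

The rotation almost returns after $q$ steps when $\|q\alpha\|$ is small, but $T$ needs time $f^{(q)}(x)$ for these steps, and rigidity requires a time independent of $x$. So we look for $q$ with $f^{(q)}$ almost constant. Replacing $\beta$ by $\{n\alpha\}$ costs $q\|n\alpha-\beta\|$ in measure, and Lemma~\ref{lem:cob} costs $|n|\,\|q\alpha\|$. Both are small if $q$ comes from Dirichlet's theorem at a scale $Q$ with $|n|\ll Q\ll1/\|n\alpha-\beta\|$, and $L(\beta)=0$ says exactly that there is room for such a $Q$.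

\begin{proof}
Let $n$ run through a sequence of integers with $N=|n|\to\infty$ and $N\eta\to0$, where $\eta=\|n\alpha-\beta\|$; all limits are along this sequence. As $\alpha$ is irrational, $\eta=0$ for at most one $n$, which we discard. Let $Q=\lceil\sqrt{N/\eta}\,\rceil$. By Dirichlet's theorem there is $1\le q\le Q$ with $\theta:=\|q\alpha\|<1/Q$. Then
\[
q\eta\le\sqrt{N\eta}+\eta\to0,\qquad N\theta\le\sqrt{N\eta}\to0,
\]
and $q\to\infty$ because $\theta\to0$ and $\alpha$ is irrational.

Let $b=\{n\alpha\}$, and let $s\in(-\frac12,\frac12)$ represent $q\alpha$, so that $|s|=\theta$. Since $0<\beta<1$ and $\eta\to0$, eventually $|b-\beta|=\eta$, and then $\mathbf 1_{[0,\beta)}^{(q)}=\mathbf 1_{[0,b)}^{(q)}$ off a set of measure at most $q\eta$. By Lemma~\ref{lem:cob},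
\[
\mathbf 1_{[0,b)}^{(q)}(x)=qb+H_n(x)-H_n(x+q\alpha)=qb-ns
\]
off a set of measure at most $N\theta$. So $f^{(q)}$ equals the constant $r=q+qb-ns$ off a set $W$ with $|W|\le q\eta+N\theta\to0$. Being a value of $f^{(q)}$, the number $r$ is an integer with $r\ge q$.

For $x\notin W$, \eqref{eq:return} gives $T^r(x,0)=(x+q\alpha,0)$. If moreover $x$ and $x+q\alpha$ both lie in $[0,\beta)$, which excludes a part of $[0,\beta)$ of measure at most $\theta$, then $T^r(x,1)=TT^r(x,0)=(x+q\alpha,1)$. Thus $T^r(x,i)=(x+s,i)$ off a set of measure tending to $0$, with $s\to0$ and $r\to\infty$.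

If $G$ is, on each floor, the restriction of a continuous function on $\mathbb T$, uniform continuity and boundedness give $G\circ T^r\to G$ in $L^2(X)$. Such $G$ are dense and $G\mapsto G\circ T^r$ is an isometry, so the same holds for all $G\in L^2(X)$. For $G=\mathbf 1_A$ we have $\|G\circ T^r-G\|_2^2=\nu(T^{-r}A\,\triangle\,A)=\nu(T^rA\,\triangle\,A)$, so $T$ is rigid. The upper floor of $Z$, of measure $\beta/(1+\beta)\in(0,1)$, is then a rigid set for $S$.
\end{proof}

\begin{remark}\label{rem:gamma}
The proof used neither \eqref{eq:alpha} nor \eqref{eq:gamma}, and it shows that \eqref{eq:gamma} cannot be dropped from Theorem~\ref{thm:B}(i). Take $\gamma=\beta$ with $L(\beta)=0$. Then $\varphi^{(q)}=f^{(q)}-q=r-q$ in $\mathbb Z/2$ off $W$, so $S^r(x,i,e)=(x+s,i,e+r-q)$ and $S^{2r}(x,i,e)=(x+2s,i,e)$ off sets of measure tending to $0$, and $S$ is rigid.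
\end{remark}

\section{Weak mixing}\label{sec:wm}

\begin{proposition}\label{prop:wm}
If $\beta\notin\mathcal E$, then $S$ is weakly mixing.
\end{proposition}

An eigenfunction of $S$ leads to an equation $g\circ R=wg$ on the circle with $w$ piecewise constant, and then $w^{(q_m)}=g\circ R^{q_m}/g$ must tend to $1$. As in Proposition~\ref{prop:model}, many well-separated jumps of $w^{(q_m)}$ would forbid this. The difficulty is that nothing is assumed about the distance from the points $\beta-j'\alpha$ to the points $-j\alpha$ and $\gamma-j\alpha$; nearby jumps may cancel, which is what made $f^{(q)}$ almost constant in Section~\ref{sec:tower}. The first lemma shows that a number off the orbit of $0$ cannot be close to a short piece of that orbit at all scales.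

\begin{lemma}\label{lem:scales}
Let $\omega\in\mathbb T$ with $\omega\ne n\alpha$ for all $n\in\mathbb Z$. For infinitely many $m$ there is no integer $n$ with $|n|<cq_m/2$ and $\|\omega-n\alpha\|<c/(4q_m)$.
\end{lemma}

\begin{proof}
Otherwise such an $n_m$ exists for all $m\ge m_0$. Then $\|(n_{m+1}-n_m)\alpha\|<c/(2q_m)$, and $|n_{m+1}-n_m|<cq_{m+1}<q_m$ by \eqref{eq:growth}. The product of these two quantities is less than $c$, so $n_{m+1}=n_m$ by \eqref{eq:alpha}. Thus $n_m=n$ for all $m\ge m_0$, and $\|\omega-n\alpha\|<c/(4q_m)\to0$ gives $\omega=n\alpha$.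
\end{proof}

For $q\ge1$ call the points $d-j\alpha$, $d\in\{0,\beta,\gamma\}$, $0\le j<q$, the \emph{$q$-cuts}, and call $d-j\alpha$ \emph{isolated} if $\|(d-j\alpha)-(d'-j'\alpha)\|\ge c/(4q)$ for all $(d',j')\ne(d,j)$.

\begin{lemma}\label{lem:isolated}
Let $\beta\notin\mathcal E$ and $d\in\{0,\gamma\}$. For infinitely many $m$, with $q=q_m$, at least $cq/2$ of the $q$-cuts $d-j\alpha$ are isolated.
\end{lemma}

\begin{proof}
By \eqref{eq:alpha} and \eqref{eq:gamma} the $q$-cuts with labels in $\{0,\gamma\}$ are at mutual distance at least $c/q$, so only the label $d'=\beta$ matters. Let $\omega=\beta-d$, which is not of the form $n\alpha$, and take $m$ as in Lemma~\ref{lem:scales}. We have $\|(d-j\alpha)-(\beta-j'\alpha)\|=\|\omega-(j'-j)\alpha\|$. At most one $n$ satisfies $|n|<q$ and $\|\omega-n\alpha\|<c/(4q)$, since two would satisfy $0<|n-n'|<2q$ and $\|(n-n')\alpha\|<c/(2q)$, contrary to \eqref{eq:alpha}. If there is none, all $q$ cuts $d-j\alpha$ are isolated. If there is one, then $|n|\ge cq/2$ by the choice of $m$; the cut $d-j\alpha$ fails to be isolated only if $j'=j+n$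 lies in $[0,q)$, which happens for $q-|n|$ values of $j$, and $|n|$ values remain.
\end{proof}

\begin{lemma}\label{lem:nojump}
Let $\beta\notin\mathcal E$. Let $w$ be a function from $\mathbb T$ to the unit circle that is constant on each arc between the points $0,\beta,\gamma$, and suppose that $g\circ R=wg$ a.e.\ for a measurable $g$ that is not a.e.\ zero. Then $w(d^+)=w(d^-)$ for $d=0$ and $d=\gamma$.
\end{lemma}

\begin{proof}
The function $|g|$ is $R$-invariant, hence constant by ergodicity of the irrational rotation, and we may assume $|g|=1$. Since $w^{(q)}=g\circ R^q/g$, translations act continuously on $L^1(\mathbb T)$, and $\|q_m\alpha\|\to0$,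
\[
\int|w^{(q_m)}-1|\,dx=\int|g(x+q_m\alpha)-g(x)|\,dx\to0 .
\]
Let $\rho=w(d^+)/w(d^-)$, let $q=q_m$ be as in Lemma~\ref{lem:isolated}, and let $p=d-j\alpha$ be an isolated $q$-cut. On $(p-\frac c{4q},p)$ and on $(p,p+\frac c{4q})$ the function $w^{(q)}$ is constant, and only the factor $w(x+j\alpha)$ jumps at $p$, so the two values are $a$ and $\rho a$ with $|a|=1$. From $|\rho-1|=|\rho a-a|\le|\rho a-1|+|a-1|$ we get $|w^{(q)}-1|\ge|\rho-1|/2$ on one of the two arcs. The arcs attached to different $j$ are disjoint, the cuts being $c/q$ apart. Hence $\int|w^{(q)}-1|\,dx\ge\frac{cq}2\cdot\frac c{4q}\cdot\frac{|\rho-1|}2$ for infinitely many $m$, which forces $\rho=1$.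
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:wm}]
Let $G\circ S=\lambda G$ with $G$ measurable and not a.e.\ zero. As $S$ preserves $\nu$, the functions $|G|$ and $|\lambda|^k|G|$ have the same distribution for all $k\ge1$, which forces $|\lambda|=1$. Put $g(x,e)=G(x,0,e)$. By \eqref{eq:return} with $j=1$, $g(x+\alpha,e+\varphi(x))=\lambda^{f(x)}g(x,e)$. To separate the sheets from the tower, take the even and odd parts $g_0=g(\cdot,0)+g(\cdot,1)$ and $g_1=g(\cdot,0)-g(\cdot,1)$. Summing the relation over $e$, with weights $1$ and $(-1)^{e+\varphi(x)}$ respectively, gives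
\[
g_0\circ R=w_0g_0,\quad w_0=\lambda^f;\qquad\qquad g_1\circ R=w_1g_1,\quad w_1=(-1)^\varphi\lambda^f .
\]
Since $\gamma\notin\{0,\beta\}$, the function $f$ is continuous at $\gamma$ and $w_1(\gamma^+)=-w_1(\gamma^-)$; so $g_1=0$ by Lemma~\ref{lem:nojump}. If also $g_0=0$, then $g=0$, and $G=0$ because $G(x,1,e)=\lambda G(x,0,e)$ for $x\in[0,\beta)$; this is excluded. So $g_0\neq0$. At $0$ the function $f$ jumps from $1$ to $2$, so $w_0(0^+)=\lambda w_0(0^-)$ and the lemma gives $\lambda=1$. Then $g_0$ is $R$-invariant, hence constant, $g=g_0/2$ is constant, and so is $G$.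
\end{proof}

\begin{remark}
The hypothesis $\beta\notin\mathbb Z\alpha+\mathbb Z$ is used at $d=0$ and is necessary by Proposition~\ref{prop:notwm}. The hypothesis $\beta\notin\gamma+\mathbb Z\alpha+\mathbb Z$ is used at $d=\gamma$; for $\beta=\gamma$ and $\lambda=-1$ the function $w_1$ is identically $-1$, and the argument by jumps gives nothing. Theorem~\ref{thm:B} makes no assertion on weak mixing for such $\beta$.
\end{remark}

\section{Non-rigidity}\label{sec:nonrigid}

In Proposition~\ref{prop:model} the map $S_0^h$ was governed by the single function $\varphi^{(h)}$. In the tower, $h$ steps of $S$ contain a number of rotation steps that depends on the point, and nothing is known about $\beta$. We therefore argue along orbits. If $z'=S^hz$ is at distance $\delta$ from $z$, we follow the two points together. Within time of order $1/\delta$ a jump of $\varphi$ separates them, and they stay on opposite sheets for a time of the same order. During that time $S^h$ maps $S^tz$ to the distant point $S^tz'$. The tower can put the two orbits out of step, but only by a bounded amount,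 and a bounded nonzero power of $S$ moves every point by a definite distance.

Put $K=8/c^2+2$ and $\kappa=c^2/18$, and fix $\tau$ with
\[
0<\tau<\tfrac12\min\Bigl(c,\ \min_{1\le l\le K}\|l\alpha\|\Bigr).
\]
For $h\ge1$ let $B_h$ be the set of $z=(x,i,e)$ such that $S^hz=(x',i',e')$ has $i'\ne i$, or $e'\ne e$, or $\|x'-x\|>\tau$.

\begin{lemma}\label{lem:visits}
Let $h\ge1$ and $z=(x,0,e)\notin B_h$ with $x\notin\Lambda$. Then there is $n\ge1$ with $\frac1n\#\{0\le t<n:S^tz\in B_h\}>\kappa$.
\end{lemma}

\begin{proof}
We have $z':=S^hz=(x',0,e)$, and $x'=x+k\alpha$ with $k\neq0$ by \eqref{eq:shift}. So $x'\notin\Lambda$ and $0<\delta:=\|x'-x\|\le\tau<c/2$. Let $J$ be the open arc of length $\delta$ between $x$ and $x'$.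

\emph{The sheets disagree.} By Lemma~\ref{lem:fill}, $J$ hits $0$ or $\gamma$ for the first time at some $j_1<3/(c\delta)$. By Lemma~\ref{lem:hits}(a),(b) the next such hit comes after time $j_1+c/\delta$. Therefore, for every integer $j\in(j_1,j_1+c/\delta]$, exactly one of the times $0,\dots,j-1$ carries a hit of $0$ or $\gamma$, and
\[
\varphi^{(j)}(x')\ne\varphi^{(j)}(x).
\]
There are $\lfloor c/\delta\rfloor>c/(2\delta)$ such $j$, because $c/\delta>2$, and all satisfy $j<3/(c\delta)+c/\delta\le4/(c\delta)$. Fix one of them.

\emph{The clocks differ by at most $K$.} Let $\Delta=f^{(j)}(x')-f^{(j)}(x)$. The terms of the two sums differ by at most $1$, and only at hits of $0$ or $\beta$. By Lemma~\ref{lem:hits}(a), each of these two points is hit at most $1+\frac{4/(c\delta)}{c/\delta}=1+4/c^2$ times before time $j$. So $|\Delta|\le K$.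

\emph{A visit to $B_h$.} Let $t_j=f^{(j)}(x)$. By \eqref{eq:return} applied to $z$ and to $z'$,
\[
S^{t_j}z=\bigl(x+j\alpha,0,e+\varphi^{(j)}(x)\bigr),\qquad
S^hS^{t_j}z=S^{t_j}z'=S^{-\Delta}\bigl(x'+j\alpha,0,e+\varphi^{(j)}(x')\bigr).
\]
If $\Delta=0$, these points lie on different sheets. If $\Delta\ne0$ and the second point is on the upper floor, they lie on different floors. If $\Delta\neq0$ and the second point is on the ground floor, then by \eqref{eq:shift} it lies over $x'+j\alpha+l\alpha$ with $1\le|l|\le K$, at distance at least $\|l\alpha\|-\delta>2\tau-\tau=\tau$ from $x+j\alpha$. In every case $S^{t_j}z\in B_h$.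

\emph{Counting.} The times $t_j$ increase strictly with $j$ and satisfy $t_j\le2j\le8/(c\delta)$. With $n=\lfloor8/(c\delta)\rfloor+1\le9/(c\delta)$, the frequency of visits before time $n$ exceeds $\frac{c}{2\delta}\cdot\frac{c\delta}{9}=\kappa$.
\end{proof}

The length $n$ depends on $z$ through $\delta$, so the ergodic theorem does not apply directly. The tool suited to a time that depends on the point is the maximal ergodic inequality: for a measure-preserving map $S$, a measurable set $B$ and $\kappa>0$,
\[
\nu\Bigl\{z:\ \sup_{n\ge1}\frac1n\sum_{t<n}\mathbf 1_B(S^tz)>\kappa\Bigr\}\le\frac{\nu(B)}\kappa .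
\]

\begin{proposition}\label{prop:nonrigid}
For every $\beta\in(0,1)$, the map $S$ is not rigid.
\end{proposition}

\begin{proof}
The ground floor of $Z$ has measure $1/(1+\beta)\ge\frac12$. By Lemma~\ref{lem:visits} and the maximal inequality, $\frac12-\nu(B_h)\le\nu(B_h)/\kappa$ for every $h\ge1$, so $\nu(B_h)$ is bounded away from $0$. Let $\mathcal P$ be a finite partition of $Z$ into intervals of length less than $\tau$, each in one floor of one sheet. If $z$ and $S^hz$ lie in the same element of $\mathcal P$, then $z\notin B_h$; hence $\nu(B_h)\le\sum_{P\in\mathcal P}\nu(P\setminus S^{-h}P)\le\sum_{P\in\mathcal P}\nu(S^hP\,\triangle\,P)$. If $S$ were rigid along $h_n$, the right side would tend to $0$.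
\end{proof}

The point $\beta$ entered only through part (a) of Lemma~\ref{lem:hits}, which holds wherever $\beta$ is; this is why the result needs no hypothesis on it.

\section{Mild mixing when $L(\beta)>0$}\label{sec:mild}

\begin{proposition}\label{prop:mild}
If $L(\beta)>0$, $\beta\notin\mathbb Z\alpha+\mathbb Z$ and $S$ is weakly mixing, then $S$ is mildly mixing.
\end{proposition}

Under these hypotheses $|n|\,\|n\alpha-\beta\|\ge L(\beta)/2$ for all large $|n|$, and $\|n\alpha-\beta\|>0$ for the finitely many other $n$. Decreasing $c$ preserves \eqref{eq:alpha} and \eqref{eq:gamma}, so we assume \eqref{eq:beta} in this section.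

Now a single rigid set $A$ has to be excluded, and the returns of points used in Section~\ref{sec:nonrigid} are not available: $S^hz$ need not be close to $z$. Instead we choose the pair of nearby points ourselves, at distance of order $1/h$, so that before time $h$ they are separated by the jump at $0$ and by nothing else. Then the second point is delayed by one step and moved to the other sheet. A set rigid at time $h$ does not distinguish a point from its neighbor or from its image under $S^h$, so it must be invariant under this delay and change of sheet.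

Let $\sigma(x,i,e)=(x,i,e+1)$, a measure-preserving involution commuting with $S$. For $h\ge4$ put $s=c/(2h)$ and $N=\lfloor h/4\rfloor$. Translation by $s$ does not preserve the upper floor, so we define $V_h(x,i,e)=(x+s,i,e)$ if $i=0$, or if $i=1$ and $x+s<\beta$, and let $V_h$ be the identity elsewhere. Then
\begin{itemize}
\item[(V1)] $\nu(V_h^{-1}M)\le2\nu(M)$ for all measurable $M$, since $V_h$ is injective and measure-preserving on each of the two sets in its definition;
\item[(V2)] $\nu\{\mathbf 1_M\circ V_h\ne\mathbf 1_M\}\to0$ as $h\to\infty$ for each fixed $M$, by continuity of translations in $L^1(\mathbb T)$ on each floor of each sheet.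
\end{itemize}
Finally let
\[
U_h=\bigcup_{0\le j<N}(-j\alpha-s,\,-j\alpha),\qquad E_h=\{(x,0,e):x\in U_h,\ e\in\mathbb Z/2\}.
\]

\begin{lemma}\label{lem:commute}
For $h\ge4$ we have $\nu(E_h)\ge c/32$, and
\begin{equation}\label{eq:commute}
S^{h+1}V_hz=V_h\sigma S^hz\qquad\text{for a.e. } z\in E_h .
\end{equation}
\end{lemma}

\begin{proof}
The arcs defining $U_h$ are disjoint, since by \eqref{eq:alpha} their right ends are at mutual distance at least $c/N>s$. So $|U_h|=Ns\ge\frac h8\cdot\frac c{2h}=\frac c{16}$ and $\nu(E_h)=|U_h|/(1+\beta)\ge c/32$.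

Let $z=(x,0,e)\in E_h$ with $x$ and $x':=x+s$ outside $\Lambda$, and let $J=(x,x')$. By the definition of $U_h$, $J$ hits $0$ at some time $j_0<N$. By Lemma~\ref{lem:hits}(a)--(c), any other hit of $0$, $\beta$ or $\gamma$ occurs at a time $j$ with $|j-j_0|>c/s=2h$, so there is none with $0\le j\le h$. At time $j_0$ the point $x+j_0\alpha$ lies to the left of $0$ and $x'+j_0\alpha$ to the right, and both $f$ and $\varphi$ jump by $+1$ at $0$. Hence for $N\le j\le h$,
\[
f^{(j)}(x')=f^{(j)}(x)+1,\qquad\varphi^{(j)}(x')=\varphi^{(j)}(x)+1 .
\]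
By \eqref{eq:return}, $S^hz$ lies on floor $i$ over $x+j\alpha$, where $h=f^{(j)}(x)+i$. Then $j\le h\le2j+1$, so $j\ge(h-1)/2\ge N$ and the last display applies. By \eqref{eq:return} for $V_hz=(x',0,e)$ and for $z$,
\[
S^{h-i+1}V_hz=\bigl(x'+j\alpha,0,e+\varphi^{(j)}(x)+1\bigr)=V_h\sigma S^{h-i}z .
\]
If $i=0$, this is \eqref{eq:commute}. If $i=1$, then $y=\{x+j\alpha\}\in[0,\beta)$; there is no hit at time $j\neq j_0$ and $x'\notin\Lambda$, so $y+s<\beta$. With $e'=e+\varphi^{(j)}(x)$, applying $S$ to the last display gives $S^{h+1}V_hz=(y+s,1,e'+1)=V_h\sigma(y,1,e')=V_h\sigma S^hz$.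
\end{proof}

Hypothesis \eqref{eq:beta} is used only to exclude a hit of $\beta$: crossing $\beta$, where $f$ jumps by $-1$, would cancel the delay. No separation between $\beta$ and $\gamma$ is needed.

\begin{proof}[Proof of Proposition~\ref{prop:mild}]
Fix a sequence $h_n\to\infty$ and let $\mathcal C$ be the family of sets rigid for $S$ along it. We show that every $A\in\mathcal C$ has measure $0$ or $1$. Since $S^{\pm1}$ and $\sigma$ preserve $\nu$ and commute with $S$, they map $\mathcal C$ to itself.

\emph{Step 1: $\nu\bigl(E_{h_n}\cap(A\,\triangle\,\sigma SA)\bigr)\to0$ for every $A\in\mathcal C$.} Write $h=h_n$, $V=V_h$, and let $\approx$ denote equality for $z\in E_h$ off a set of measure tending to $0$. Then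
\[
\mathbf 1_A(z)\approx\mathbf 1_A(Vz)\approx\mathbf 1_A(S^hVz)=\mathbf 1_{SA}(V\sigma S^hz)\approx\mathbf 1_{SA}(\sigma S^hz)=\mathbf 1_{\sigma SA}(S^hz)\approx\mathbf 1_{\sigma SA}(z).
\]
The first step is (V2). The second fails on $V^{-1}(A\,\triangle\,S^{-h}A)$, which is small by (V1) and $A\in\mathcal C$. The third is $\mathbf 1_A(S^hVz)=\mathbf 1_{SA}(S^{h+1}Vz)$ followed by \eqref{eq:commute}. The fourth is (V2) for the set $SA$, transported by the measure-preserving map $\sigma S^h$. The fifth uses $\sigma^{-1}=\sigma$, and the last uses $\sigma SA\in\mathcal C$.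

\emph{Step 2: $A=\sigma SA$ modulo null sets.} Step 1 controls only the part of $D=A\,\triangle\,\sigma SA$ inside the moving sets $E_{h_n}$; ergodicity spreads this over $Z$. For $k\in\mathbb Z$ we have $S^kD=S^kA\,\triangle\,\sigma S(S^kA)$ with $S^kA\in\mathcal C$, so $\nu(E_{h_n}\cap S^kD)\to0$ by Step~1. Suppose $\nu(D)>0$. The invariant set $\bigcup_kS^kD$ has full measure because $S$ is ergodic, so $\nu\bigl(\bigcup_{|k|\le M}S^kD\bigr)>1-c/64$ for some $M$. Then
\[
\frac c{32}\le\nu(E_{h_n})\le\frac c{64}+\sum_{|k|\le M}\nu(E_{h_n}\cap S^kD)\to\frac c{64},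
\]
a contradiction.

\emph{Step 3.} By Step 2, $S^2A=(\sigma S)^2A=A$ modulo null sets. Hence $\mathbf 1_A+\mathbf 1_A\circ S$ and $\mathbf 1_A-\mathbf 1_A\circ S$ satisfy $G\circ S=G$ and $G\circ S=-G$ respectively. By weak mixing both are constant, so $\mathbf 1_A$ is constant and $\nu(A)\in\{0,1\}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $L(\beta)=0$. Then $\beta\notin\mathcal E$ by Lemma~\ref{lem:exc}, so $S$ is weakly mixing by Proposition~\ref{prop:wm}. It is not rigid by Proposition~\ref{prop:nonrigid}. By Proposition~\ref{prop:rigid}, $T$ is rigid and $S$ is not mildly mixing. The statement on the set of parameters is Proposition~\ref{prop:size}.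
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (i) is Proposition~\ref{prop:nonrigid}.

In part (ii), sufficiency of $L(\beta)=0$ is Theorem~\ref{thm:A}. Conversely, let $S$ be weakly mixing and not mildly mixing. Then $\beta\notin\mathbb Z\alpha+\mathbb Z$ by Proposition~\ref{prop:notwm}, and $L(\beta)>0$ would make $S$ mildly mixing by Proposition~\ref{prop:mild}. So $L(\beta)=0$.

In part (iii), weak mixing is Proposition~\ref{prop:wm}. If $L(\beta)>0$, then $S$ is mildly mixing by Proposition~\ref{prop:mild}; if $L(\beta)=0$, it is not, by Proposition~\ref{prop:rigid}.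
\end{proof}

\begin{thebibliography}{1}

\bibitem{FH}
S\'ebastien Ferenczi and Pascal Hubert,
\emph{Rigidity of square-tiled interval exchange transformations},
arXiv:1702.05989 (2017).

\end{thebibliography}
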